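# Torsion in $K_0$ and inductive limits of semiprojective C*-algebras

## 1. Two theorems on strong shape systems

**Theorem 1.** For every $n\ge 2$, the algebra $\Sigma I_n\otimes\mathbb K$ has a strong shape system. That is, it is isomorphic to a sequential inductive limit of separable semiprojective C*-algebras.

**Theorem 2.** Let $X$ be a separable, nuclear, homotopy symmetric C*-algebra satisfying the UCT. Then $X\otimes\mathbb K$ has a strong shape system. In particular, $\Sigma D\otimes\mathbb K$ has one for every separable nuclear $D$ satisfying the UCT.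

Theorem 1 answers a question taken from Hannes Thiel, "Inductive limits of semiprojective C*-algebras", arXiv:1804.04908 (2018). Theorem 2 is a supplement. It is not used for Theorem 1, which is proved in Sections 2–8. Theorem 2 is proved in Section 9. All C*-algebras are considered up to $*$-isomorphism.

Let us unpack the words.

**Definition (semiprojective).** A separable C*-algebra $A$ is *semiprojective* (in the sense of Blackadar) if for every C*-algebra $B$, every increasing sequence of closed two-sided ideals $J_1\subseteq J_2\subseteq\cdots$ of $B$ with $J=\overline{\bigcup_kJ_k}$, and every $*$-homomorphism $\varphi\colon A\to B/J$, there are $k\ge1$ and a $*$-homomorphism $\psi\colon A\to B/J_k$ with $\pi_k\psi=\varphi$, where $\pi_k\colon B/J_k\to B/J$ is the quotient map.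

It is *projective* if every $*$-homomorphism $A\to B/J$, for an arbitrary closed ideal $J$, lifts to $B$. Projective implies semiprojective.

**Definition (strong shape system).** A separable C*-algebra has a *strong shape system* if it is isomorphic to $\varinjlim(A_k,\varphi_k)$ with all $A_k$ separable and semiprojective. The connecting maps may be any $*$-homomorphisms.

**Definition (dimension-drop algebra, suspension).** For $n\ge2$,
$$I_n=\{f\in C([0,1],M_n): f(0)=0,\ f(1)\in\mathbb C1_n\}.$$
Moreover $\Sigma=C_0((0,1))$, $\Sigma A=\Sigma\otimes A$, and $\mathbb K$ is the algebra of compact operators on a separable infinite-dimensional Hilbert space.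

The K-theory of $I_n$ comes from the extension $0\to\Sigma M_n\to I_n\to\mathbb C\to0$ given by evaluation at $1$. Here $K_1(\mathbb C)=K_0(\Sigma M_n)=0$. The exponential map $K_0(\mathbb C)=\mathbb Z\to K_1(\Sigma M_n)=\mathbb Z$ sends $[1]$ to the class of $t\mapsto e^{2\pi it}1_n$ (up to sign), which is $n$ times a generator. So $K_0(I_n)=0$, $K_1(I_n)\cong\mathbb Z_n$, and after suspending, $K_*(\Sigma I_n\otimes\mathbb K)\cong(\mathbb Z_n,0)$. The algebra $\Sigma I_n$ is separable, nuclear (type I) and satisfies the UCT.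

In plain words: semiprojective algebras are those whose defining relations are stable, since a solution in a limit quotient already comes from a solution at a finite stage. We ask whether an algebra with an $n$-torsion class in $K_0$ can be built, up to isomorphism and not merely up to homotopy, as a limit of such algebras. "Homotopy symmetric" in Theorem 2 is defined in Section 5. All suspensions have this property.

**Notation.** $D^+$ is $D$ with a unit added, always, even if $D$ is unital; $s\colon M_T(D^+)\to M_T(\mathbb C)$ is the scalar-part map. For C*-algebras $D_k$, $\prod D_k/\bigoplus D_k$ is the algebra of bounded sequences modulo null sequences; the norm of the class of $(d_k)$ is $\limsup\|d_k\|$. We write $Q(D)$ when all $D_k=D$, and $c_D\colon D\to Q(D)$ for the embedding by constant sequences. A family of $*$-homomorphisms $\pi_k\colon D_k\to D_k'$ induces $(\pi_k)_*$ between the sequence algebras; for a single $\pi$ we write $Q(\pi)$. $A*B$ is the nonunital full free product, and $f*g\colon A*B\to D$ is the map given by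 $f\colon A\to D$ and $g\colon B\to D$.

## 2. Semiprojectivity of $\mathbb C$, $C_0((0,1))$ and free products

One fact drives all lifting arguments. If $y\in B$ and $J=\overline{\bigcup J_k}$, then
$$\|y+J_k\|\ \searrow\ \|y+J\|\qquad(k\to\infty),\tag{1}$$
because the distance from $y$ to $J$ is the infimum of its distances to the $J_k$. The same holds for matrices over $B^+$ and the ideals $M_T(J_k)$.

**Example: $\mathbb C$ is semiprojective.** A map $\mathbb C\to B/J$ is a projection $\bar p$. Lift it to a self-adjoint $y\in B$. By (1), $\|y^2-y\|<3/16$ in $B/J_k$ for some $k$. On $[1/4,3/4]$ we have $t(1-t)\ge3/16$, so the spectrum of $y$ in $B/J_k$ misses $[1/4,3/4]$. Let $\chi$ be continuous, $0$ on $(-\infty,1/4]$ and $1$ on $[3/4,\infty)$. Then $\chi(y)$ is a projection in $B/J_k$ lifting $\chi(\bar p)=\bar p$. But $\mathbb C$ is not projective: the projection $(1,0)$ in $C([0,1])/C_0((0,1))=\mathbb C^2$ does not lift, as $C([0,1])$ has only the projections $0$ and $1$.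

**Example: $\Sigma=C_0((0,1))$ is semiprojective.** Since $\Sigma^+=C(S^1)$, maps $\Sigma\to D$ are unitaries in $D^+$ with scalar part $1$. Lift such a unitary in $(B/J)^+$ to $y\in B^+$ with scalar part $1$. For large $k$ the elements $y^*y$ and $yy^*$ are invertible in $(B/J_k)^+$, and $y(y^*y)^{-1/2}$ is a unitary lift with scalar part $1$.

**Example: the algebra $F$.** Let $F$ be the universal C*-algebra generated by a sequence of contractions $x_1,x_2,\dots$. It is separable. It is projective, because contractions lift to contractions. It surjects onto every separable C*-algebra (send the $x_j$ to a dense sequence of the unit ball). Also $\mathrm{id}_F$ is homotopic to $0$ through the $*$-homomorphisms $x_j\mapsto tx_j$, $t\in[0,1]$.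

**Free products.** If $A$ and $A'$ are semiprojective, so is $A*A'$: given $A*A'\to B/J$, lift the restrictions to $A$ and $A'$ to some $B/J_k$ and $B/J_{k'}$, pass to the larger index, and take the free product of the lifts.

We also use a known projectivity fact and a consequence.

* **(P)** (Loring, *Lifting Solutions to Perturbing Problems in C\*-Algebras*.) $C_0((0,1])\otimes M_m$ is projective.

**Lemma 4** (well known; proved in Section 4)**.** If $A$ is separable and semiprojective, so is $M_m(A)$.

**The easy cases of our question.** By Lemma 4, if $A$ is separable and semiprojective then $A\otimes\mathbb K=\varinjlim M_m(A)$ has a strong shape system. This settles $\mathbb K$ and $\Sigma\otimes\mathbb K$. It also settles $I_n\otimes\mathbb K$, whose K-theory is $(0,\mathbb Z_n)$, since $I_n$ is semiprojective (Loring). So torsion in $K_1$ is not a problem. The same recipe for torsion in $K_0$ would use $\Sigma I_n\otimes\mathbb K=\varinjlim M_m(\Sigma I_n)$.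

## 3. $M_m(\Sigma I_n)$ is not semiprojective: weighted shifts

The recipe just described fails at its first step.

**Claim.** For all $n\ge2$ and $m\ge1$, $M_m(\Sigma I_n)$ is not semiprojective.

*Proof.* Let $H$ have orthonormal basis $e_1,e_2,\dots$ and let $S_ke_j=w_je_{j+1}$ with $w_j=\min(j/k,1)$. Put $w_0=0$. Then $\|S_k\|=1$, and
$$(S_k^*S_k-S_kS_k^*)e_j=(w_j^2-w_{j-1}^2)e_j,\qquad 0\le w_j^2-w_{j-1}^2\le\frac{2k-1}{k^2}\le\frac2k .$$
So the class of $(S_k)$ in $\prod B(H)/\bigoplus B(H)$ is normal and contractive. Let $K\subset(0,1)\times(0,1)$ be a closed disc, identified with the closed unit disc of $\mathbb C$ with coordinate $z$. Functional calculus gives a unital map $C(K)\to\prod B(H)/\bigoplus B(H)$, $z\mapsto[(S_k)]$. View elements of $M_m(\Sigma I_n)$ as $M_{mn}$-valued functions on $(0,1)\times[0,1]$ and restrict them to $K$. We obtain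
$$\varphi\colon M_m(\Sigma I_n)\to C(K,M_{mn})\to \prod B(H^{mn})\big/\bigoplus B(H^{mn}).$$
With $B=\prod_kB(H^{mn})$ and $J_q=\bigoplus_{k\le q}B(H^{mn})$, the closure of $\bigcup J_q$ is the ideal of null sequences. If $M_m(\Sigma I_n)$ were semiprojective, $\varphi$ would lift to $*$-homomorphisms $\psi_k\colon M_m(\Sigma I_n)\to B(H^{mn})$, $k>q$. Choose $f\in C_0((0,1)^2)$ with $f|_K=z$. Then $f\otimes1_{mn}$ is a normal element of $M_m(\Sigma I_n)$, so $N_k=\psi_k(f\otimes 1_{mn})$ is normal, and $\|N_k-S_k\otimes1_{mn}\|\to0$.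

Now $S_k$ differs from the unilateral shift by a finite-rank operator. So $S_k\otimes1_{mn}$ is Fredholm of index $-mn$, and its image in the Calkin algebra is unitary. Once $\|N_k-S_k\otimes1_{mn}\|<1$, the segment from $S_k\otimes1_{mn}$ to $N_k$ consists of Fredholm operators, and $N_k$ has index $-mn\neq0$. But $\ker N=\ker N^*$ for normal $N$, so a normal Fredholm operator has index $0$. This is a contradiction. $\square$

What stops us is two-dimensional: a normal element, moving in the two parameters of $(0,1)\times[0,1]$, does not lift. So we should not insist on the two-dimensional space. We keep only the information that K-theory sees, namely a projection and a reason why $n$ times its class is trivial. Those two pieces of data do lift.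

## 4. Projections and equivalences as liftable generators

**Data.** Take scalar projections $p_{0,i}\in M_{N_i}(\mathbb C)$ for $i\le m$. For $j\le m'$ take expressions $L_j(\cdot),R_j(\cdot)$ which assign to a tuple of projections $p=(p_1,\dots,p_m)$ block-diagonal projections in $M_{T_j}$, built from copies of the $p_i$ and fixed scalar projections. Take also scalar partial isometries $v_{0,j}\in M_{T_j}(\mathbb C)$ with $v_{0,j}^*v_{0,j}=L_j(p_0)$ and $v_{0,j}v_{0,j}^*=R_j(p_0)$.

**The algebra.** Let $A$ be the universal C*-algebra generated by the entries of matrices $b_i\in M_{N_i}$ and $w_j\in M_{T_j}$ such that $p_i:=p_{0,i}+b_i$ is a projection and $v_j:=v_{0,j}+w_j$ satisfies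
$$v_j^*v_j=L_j(p),\qquad v_jv_j^*=R_j(p).$$
Expanded in the $b_i,w_j$ these relations have no constant terms, because $(p_0,v_0)$ is itself a solution. For example, "$p_i$ is a projection" reads $b_i=b_i^*$ and $p_{0,i}b_i+b_ip_{0,i}+b_i^2=b_i$. So the relations make sense without a unit, and zero satisfies them. They force $\|b_i\|,\|w_j\|\le2$. Hence $A$ exists, and it is separable because there are finitely many generators. By construction,
$$\{*\text{-homomorphisms }A\to D\}\ \longleftrightarrow\ \{\text{tuples }(p_i,v_j)\text{ over }D^+\text{ satisfying the relations, with scalar parts }(p_{0,i},v_{0,j})\}.\tag{2}$$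

**Examples.** One projection with $p_0=0\in M_1$ and no $v$ gives $A=\mathbb C$. No projection and one $v\in M_1$ with $v^*v=vv^*=1$, $v_0=1$, gives $A=\Sigma$. One projection $p\in M_1$ with $p_0=1$ and one relation $v^*v=p$, $vv^*=1$, $v_0=1$ gives the algebra with $A^+$ universal for one coisometry $v$. (The condition that $p=v^*v$ be a projection is automatic.) So $A^+$ is the Toeplitz algebra. Here the relation forces $[p]=[1]$, and indeed $K_0(A)=0$, because $K_0$ of the Toeplitz algebra is $\mathbb Z[1]$.

**Lemma 3.** $A$ is semiprojective.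

*Proof.* Let $\varphi\colon A\to B/J$, $J=\overline{\bigcup J_k}$, $B_k=B/J_k$. Write $\bar p_i,\bar v_j$ for the images over $(B/J)^+$. By (2) we need a tuple over some $B_k^+$ with the right scalar parts that lifts $(\bar p_i,\bar v_j)$.

**Step 1: lift the projections.** Lift $\varphi(b_i)$ to a self-adjoint $b_i'\in M_{N_i}(B)$ and put $y_i=p_{0,i}+b_i'$. By (1), for large $k$ we have $\|y_i^2-y_i\|<3/16$ in $M_{N_i}(B_k^+)$ for all $i$. As in Section 2, $P_i=\chi(y_i)$ is then a projection over $B_k^+$. It maps to $\chi(\bar p_i)=\bar p_i$, and $s(P_i)=\chi(s(y_i))=\chi(p_{0,i})=p_{0,i}$.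

**Step 2: lift the partial isometries approximately.** Lift $\varphi(w_j)$ to a matrix $c_j$ over $B$ and put
$$V_j'=R_j(P)(v_{0,j}+c_j)L_j(P).$$
Then $s(V_j')=R_j(p_0)v_{0,j}L_j(p_0)=v_{0,j}$, and $V_j'$ maps to $R_j(\bar p)\bar v_jL_j(\bar p)=\bar v_j$. Passing to a larger $k$, (1) gives $\|V_j'V_j'^*-R_j(P)\|<1$ and $\|V_j'^*V_j'-L_j(P)\|<1$. So $V_j'V_j'^*$ and $V_j'^*V_j'$ are invertible in the corners of $R_j(P)$ and $L_j(P)$.

**Step 3: make them exact.** With the inverse taken in the corner, put $V_j=(V_j'V_j'^*)^{-1/2}V_j'$. Then $V_jV_j^*=R_j(P)$. Hence $e:=V_j^*V_j=V_j'^*(V_j'V_j'^*)^{-1}V_j'$ is a projection, it lies in the corner of $L_j(P)$, and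
$$eV_j'^*V_j'=V_j'^*(V_j'V_j'^*)^{-1}V_j'V_j'^*V_j'=V_j'^*V_j' .$$
Since $V_j'^*V_j'$ is invertible in that corner, $e=L_j(P)$. For the scalar part, $s(V_j'V_j'^*)=v_{0,j}v_{0,j}^*=R_j(p_0)$ is the unit of its corner, so $s(V_j)=v_{0,j}$. In the same way $V_j$ maps to $\bar v_j$, because $V_j'V_j'^*$ maps to $R_j(\bar p)$. So $(P_i,V_j)$ defines $A\to B_k$ lifting $\varphi$. $\square$

**The algebra for a class of order $n$.** Let $X=\Sigma I_n$ and let $g$ generate $K_0(X)\cong\mathbb Z_n$. By the standard picture of $K_0$, $g=[p^\sharp]-[p_0]$ with $p^\sharp\in M_N(X^+)$ a projection and $s(p^\sharp)=p_0=\mathrm{diag}(1_r,0)$. Since $ng=0$, $[p^\sharp\otimes1_n]=[p_0\otimes1_n]$ in $K_0(X^+)$. So there are $l$ and, with $T=nN+l$, an element $v^\sharp\in M_T(X^+)$ with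
$$v^{\sharp*}v^\sharp=p^\sharp\otimes1_n\oplus1_l,\qquad v^\sharp v^{\sharp*}=p_0\otimes1_n\oplus1_l.$$
Put $v_0=s(v^\sharp)$; then $v_0^*v_0=v_0v_0^*=p_0\otimes1_n\oplus1_l$. Let $A$ be the algebra above for one projection $p$ with scalar part $p_0$ and one relation
$$v^*v=p\otimes1_n\oplus1_l,\qquad vv^*=p_0\otimes1_n\oplus1_l,\qquad s(v)=v_0.\tag{3}$$
By Lemma 3 it is semiprojective, and by (2) the pair $(p^\sharp,v^\sharp)$ defines $\varphi_0\colon A\to\Sigma I_n$.

Now let $x=[p]-[p_0]\in K_0(A)$. The element $v\in M_T(A^+)$ shows $n[p]=n[p_0]$ in $K_0(A^+)\supseteq K_0(A)$, so $nx=0$. Hence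
$$\varsigma\colon K_0(\Sigma I_n)=\mathbb Z_n\to K_0(A),\quad g\mapsto x,\qquad\text{is well defined, and}\quad(\varphi_0)_*\varsigma(g)=[p^\sharp]-[p_0]=g.\tag{4}$$
So a semiprojective algebra maps to $\Sigma I_n$ and this map is split on K-theory.

**Proof of Lemma 4.** Let $\varphi\colon M_m(A)\to B/J$ with $J=\overline{\bigcup J_k}$. The plan is to lift the matrix units approximately, using (P), so that a piece of $B$ becomes $m\times m$ matrices over some $B_0$; then we lift $A\to B_0/(B_0\cap J)$.

**Step 1: a matrix structure inside $B$.** Let $h\in A$ be strictly positive with $\|h\|\le1$. By (P), the map $f\otimes x\mapsto\varphi(f(h)\otimes x)$ on $C_0((0,1])\otimes M_m$ lifts to $\psi\colon C_0((0,1])\otimes M_m\to B$. Let $\mathcal H\subseteq B$ be the hereditary subalgebra generated by the image of $\psi$. As a map into $\mathcal H$, $\psi$ is nondegenerate, so it extends to multiplier algebras. The images $e_{ij}\in M(\mathcal H)$ of $1\otimes e_{ij}$ are matrix units with $\sum e_{ii}=1$ and $e_{ij}\psi(f\otimes x)=\psi(f\otimes e_{ij}x)$.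 Hence $\mathcal H=M_m(B_0)$ with $B_0=e_{11}\mathcal He_{11}$, a matrix $(b_{ij})$ corresponding to $\sum e_{i1}b_{ij}e_{1j}$. The algebra $B_0$ is hereditary in $B$: for $x,y\in B_0$ and $b\in B$, $xby\in\mathcal H$ and $e_{11}xbye_{11}=xby$. With $\iota(t)=t$, $\psi(\iota\otimes1)$ is strictly positive in $\mathcal H$ and commutes with $e_{11}$. Cutting down by $e_{11}$, $\psi(\iota\otimes e_{11})$ is strictly positive in $B_0$.

**Step 2: the ideals.** Closed ideals of $\mathcal H$ are ideals of $M(\mathcal H)$, so $\mathcal H\cap J_k=M_m(B_0\cap J_k)$, and likewise for $J$. Moreover $\overline{\bigcup_k(B_0\cap J_k)}=B_0\cap J$. To see this, let $x\in B_0\cap J$ and $x_k\in J_k$ with $x_k\to x$. For $a$ in an approximate unit of $B_0$, $ax_ka\in B_0\cap J_k$ and $ax_ka\to axa$; and $axa\to x$ along the approximate unit.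

**Step 3: lift.** Since $B_0=\overline{\psi(\iota\otimes e_{11})B\psi(\iota\otimes e_{11})}$, the image $B_0/(B_0\cap J)$ of $B_0$ in $B/J$ is the hereditary subalgebra generated by $\varphi(h\otimes e_{11})$. As $A=\overline{hAh}$, it contains $\varphi(A\otimes e_{11})$. By semiprojectivity of $A$, the map $a\mapsto\varphi(a\otimes e_{11})$ lifts to $\lambda\colon A\to B_0/(B_0\cap J_k)$ for some $k$. Consider
$$\lambda\otimes\mathrm{id}\colon M_m(A)\to M_m(B_0/(B_0\cap J_k))=\mathcal H/(\mathcal H\cap J_k)\subseteq B/J_k.$$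
In the quotient $\mathcal H/(\mathcal H\cap J)$ it sends $a\otimes e_{ij}$ to $e_{i1}\varphi(a\otimes e_{11})e_{1j}$. We must see that this is $\varphi(a\otimes e_{ij})$. For an approximate unit $(f_q)$ of $C_0((0,1])$,
$$e_{i1}\varphi(f_q(h)af_q(h)\otimes e_{11})e_{1j}=\varphi(f_q(h)\otimes e_{i1})\,\varphi(a\otimes e_{11})\,\varphi(f_q(h)\otimes e_{1j})=\varphi(f_q(h)af_q(h)\otimes e_{ij}),$$
and $f_q(h)af_q(h)\to a$. So $\lambda\otimes\mathrm{id}$ lifts $\varphi$. $\square$

## 5. E-theory turns the K-theory splitting into a homotopy domination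

**Definition (asymptotic morphisms).** An asymptotic morphism $X\to Y$ is given by a $*$-homomorphism $X\to C_b([1,\infty),Y)/C_0([1,\infty),Y)$. A homotopy is an asymptotic morphism $X\to C([0,1],Y)$ whose compositions with $\mathrm{ev}_0,\mathrm{ev}_1$ are the given asymptotic morphisms, as $*$-homomorphisms into that quotient. $[[X,Y]]$ is the set of homotopy classes. $[[X,D\otimes\mathbb K]]$ is a monoid under direct sum, and $E(X,D)=[[\Sigma X,\Sigma D\otimes\mathbb K]]$.

A $*$-homomorphism is an asymptotic morphism, constant in $t$. The sequence $(S_k)$ of Section 3 shows the kind of object that is not constant: $z\mapsto[(S_k)]$ is the same notion with $t$ running through the integers.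

**Definition (homotopy symmetric).** A separable $X$ is *homotopy symmetric* if the class of $x\mapsto x\otimes e_{11}$ has an additive inverse in $[[X,X\otimes\mathbb K]]$.

**Example: $\mathbb C$ is not homotopy symmetric.** An asymptotic morphism $\mathbb C\to\mathbb K$, or a homotopy of such, lifts for large $t$ to a continuous path of projections, as in Section 2. The rank for large $t$ is therefore a homotopy invariant. It is additive and nonnegative, so the class of rank $1$ has no inverse.

**Example: every separable suspension $\Sigma D$ is homotopy symmetric.** The inverse is reversal of the interval. We show that $f\mapsto\mathrm{diag}(f(t),f(1-t))$ is null-homotopic. First deform it through $\mathrm{diag}\big(f(\min(1,ct)),f(\min(1,c(1-t)))\big)$, $c\in[1,2]$; these are maps into $M_2(\Sigma D)$ since $f$ vanishes at $0$ and $1$. At $c=2$ the first entry lives on $[0,1/2]$, the second on $[1/2,1]$, and both vanish at $1/2$. On $[1/2,1]$ only, conjugate by a path of scalar rotations moving the second diagonal entry to the first.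 The result is $f(1-|2t-1|)\otimes e_{11}$, and $f(r(1-|2t-1|))\otimes e_{11}$, with $r$ going from $1$ to $0$, ends at $0$.

We use the following facts.

* **(E1)** (Dadarlat–Loring, *K-homology, asymptotic representations, and unsuspended E-theory*, J. Funct. Anal. 126 (1994).) If $X$ is separable and homotopy symmetric, the suspension map $[[X,D\otimes\mathbb K]]\to E(X,D)$ is an isomorphism for every separable $D$.
* **(E2)** (Connes–Higson; Rosenberg–Schochet.) For $X$ separable and nuclear and $D$ separable, $E(X,D)\cong KK(X,D)$, compatibly with products. If moreover $X$ satisfies the UCT, there is an exact sequence, natural in both variables,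
$$0\to\mathrm{Ext}(K_*(X),K_{*+1}(D))\to E(X,D)\to\mathrm{Hom}(K_*(X),K_*(D))\to0,\tag{5}$$
and an element of $E(X,X)$ inducing an automorphism of $K_*(X)$ is invertible.

We write the product of $\beta\in E(D,D')$ and $\alpha\in E(X,D)$ as $\beta\alpha$. A $*$-homomorphism $f\colon D\to D'\otimes\mathbb K$ has a class $[f]\in E(D,D')$, and composing an asymptotic morphism with a $*$-homomorphism corresponds to the product.

**Lemma 5.** Let $X$ be separable, nuclear, homotopy symmetric and satisfy the UCT, and let $A'$ be separable. Let $\varphi\colon A'\to X\otimes\mathbb K$ be a $*$-homomorphism and $\varsigma\colon K_*(X)\to K_*(A')$ a graded homomorphism with $\varphi_*\varsigma=\mathrm{id}$ (identifying $K_*(X\otimes\mathbb K)=K_*(X)$). Then there are $*$-homomorphisms $\alpha\colon X\to Q(A'\otimes\mathbb K)$ and $H\colon X\to Q(C([0,1],X\otimes\mathbb K\otimes\mathbb K))$ with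
$$\mathrm{ev}_0H=Q(\varphi\otimes\mathrm{id}_{\mathbb K})\,\alpha,\qquad\mathrm{ev}_1H(x)=c(x\otimes e_{11}\otimes e_{11}),$$
where $c$ is the embedding by constant sequences.

*Proof.* By surjectivity in (5) there is $\alpha_0\in E(X,A')$ inducing $\varsigma$. Then $[\varphi]\alpha_0\in E(X,X)$ induces $\varphi_*\varsigma=\mathrm{id}$, so it is invertible. Put $\alpha=\alpha_0([\varphi]\alpha_0)^{-1}$; then $[\varphi]\alpha=1_X$. By surjectivity in (E1), $\alpha$ is represented by an asymptotic morphism $X\to A'\otimes\mathbb K$, again called $\alpha$. The asymptotic morphisms $(\varphi\otimes\mathrm{id}_{\mathbb K})\alpha$ and $x\mapsto x\otimes e_{11}\otimes e_{11}$ from $X$ to $X\otimes\mathbb K\otimes\mathbb K$ have the same class in $E(X,X\otimes\mathbb K)=E(X,X)$. By injectivity in (E1), with $D=X\otimes\mathbb K$, they are homotopic. Restrict $\alpha$ and the homotopy to integer parameters $t$. $\square$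

Let $X=\Sigma I_n$ and $A'=A$ from Section 4, with $\varphi(a)=\varphi_0(a)\otimes e_{11}$. By (4) the lemma applies. So $\Sigma I_n\otimes\mathbb K$ is dominated by $A\otimes\mathbb K=\varinjlim M_k(A)$, a limit of semiprojective algebras, but only asymptotically and only up to homotopy. The rest of the proof removes the words "up to homotopy".

## 6. Intertwining when the composition is exactly the identity

We first record the form of input that yields an inductive limit.

**Proposition 6.** Let $B$ be separable, $C_k$ separable semiprojective, $\pi_k\colon C_k\to B$ surjective, and $\Theta\colon B\to\prod C_k/\bigoplus C_k$ a $*$-homomorphism with $(\pi_k)_*\Theta=c_B$. Then $B\cong\varinjlim(C_{k_i},\sigma_i)$ for some subsequence $(k_i)$ and suitable $\sigma_i$.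

*Proof.* **Step 1: produce connecting maps.** Fix $k$. In $\prod_lC_l$ put $J_q=\bigoplus_{l\le q}C_l$. The closure of $\bigcup_qJ_q$ is $\bigoplus C_l$, and $\prod_lC_l/J_q=\prod_{l>q}C_l$. By semiprojectivity of $C_k$, $\Theta\pi_k\colon C_k\to\prod C_l/\bigoplus C_l$ lifts. So for $l>q(k)$ there are $*$-homomorphisms $\tau^k_l\colon C_k\to C_l$ with $(\tau_l^k(c))_l$ representing $\Theta(\pi_k(c))$. Since $\Theta$ is contractive and $(\pi_l)_*\Theta=c_B$, for $c\in C_k$
$$\limsup_l\|\tau_l^k(c)\|\le\|\pi_k(c)\|,\qquad\lim_l\|\pi_l\tau_l^k(c)-\pi_k(c)\|=0.\tag{6}$$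

**Step 2: choose the subsequence.** Let $(b_s)$ be dense in $B$. We construct $k_1<k_2<\cdots$ inductively, starting anywhere. Write $D_i=C_{k_i}$, $p_i=\pi_{k_i}$, $\sigma_i=\tau^{k_i}_{k_{i+1}}\colon D_i\to D_{i+1}$ (with $k_{i+1}>q(k_i)$), and $\sigma_{i,j}\colon D_j\to D_i$ for the composites. When $D_j$ is chosen, also choose a dense sequence $(d_s^j)_s$ in $D_j$ and, using surjectivity of $p_j$, elements $e_{j,s}\in D_j$ $(s\le j)$ with $p_j(e_{j,s})=b_s$. Put
$$F_i=\{\sigma_{i,j}(d_s^j):j\le i,\ s\le i\}\cup\{\sigma_{i,j}(e_{j,s}):j\le i,\ s\le j\},$$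
a finite subset of $D_i$. By (6) we may choose $k_{i+1}$ so large that for all $d\in F_i$
$$\|\sigma_i(d)\|\le\|p_i(d)\|+2^{-i},\qquad\|p_{i+1}\sigma_i(d)-p_i(d)\|\le2^{-i}.\tag{7}$$

**Step 3: the map to $B$.** For $d=d_s^j$ and $i\ge\max(j,s)$, (7) gives $\|p_{i+1}\sigma_{i+1,j}(d)-p_i\sigma_{i,j}(d)\|\le2^{-i}$. So $(p_i\sigma_{i,j}(d))_i$ is Cauchy, and by density and contractivity this holds for all $d\in D_j$. Thus $\Phi_j=\lim_ip_i\sigma_{i,j}\colon D_j\to B$ is a $*$-homomorphism, $\Phi_{j+1}\sigma_j=\Phi_j$, and we obtain $\Phi\colon\varinjlim D_i\to B$.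

**Step 4: $\Phi$ is isometric.** For $d=d_s^j$ and large $i$, (7) gives $\|\sigma_{i+1,j}(d)\|\le\|p_i\sigma_{i,j}(d)\|+2^{-i}$, so $\lim_i\|\sigma_{i,j}(d)\|\le\|\Phi_j(d)\|$. By continuity this holds for all $d\in D_j$. The left side is the norm of the image of $d$ in $\varinjlim D_i$.

**Step 5: $\Phi$ is surjective.** For $s\le j$ the images of $e_{j,s}$ lie in all $F_i$ with $i\ge j$, so $\|\Phi_j(e_{j,s})-b_s\|\le\sum_{i\ge j}2^{-i}=2^{1-j}$. Letting $j\to\infty$, $b_s$ lies in the closure of the range of $\Phi$. So $\Phi$ has dense range, and being a $*$-homomorphism it is onto. $\square$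

Compare this with what Section 5 provides. The maps $M_k(A)\to\Sigma I_n\otimes\mathbb K$ need not be surjective. This is cheap to fix, by replacing $E_k$ with $E_k*F$. The second defect is serious: the composition $(\varphi_k)_*\alpha$ is only homotopic to $c_B$. Without equality the second half of (6) fails, and the maps $p_i\sigma_{i,j}$ have no reason to converge. One might hope to push the homotopy upstairs by a homotopy lifting theorem for semiprojective algebras, such as (S2) in Section 9. But such a theorem concerns maps *out of* a semiprojective algebra, whereas our homotopy consists of maps out of $B$. What helps is that $\Theta$ need not consist of $*$-homomorphisms. It only has to be multiplicative modulo null sequences, so approximately multiplicative maps $B\to C_k$ suffice.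

## 7. Spreading a homotopy along a quasicentral approximate unit

**Proposition 7.** Let $B$ be separable, $E_k$ separable semiprojective, $\varphi_k\colon E_k\to B$ $*$-homomorphisms, and
$$\alpha\colon B\to\prod E_k/\bigoplus E_k,\qquad H\colon B\to Q(C([0,1],B))$$
$*$-homomorphisms with $\mathrm{ev}_0H=(\varphi_k)_*\alpha$ and $\mathrm{ev}_1H=c_B$. Then $B$ has a strong shape system.

Here is the picture. Let $C_k=E_k*F\to B$ be surjective with kernel $\mathcal I_k$, and cut the homotopy into small time steps $s_0<\dots<s_M$. At time $s_0$ we have the almost multiplicative elements $a_k(b)\in E_k\subseteq C_k$. At later times we lift the points of the homotopy arbitrarily to $c_i(b)\in C_k$; these are almost multiplicative only modulo $\mathcal I_k$. An approximate unit $u$ of $\mathcal I_k$ serves as a coordinate with values in $[0,1]$. We use $c_0$ where $u$ is near $1$, deep inside the ideal, and move through $c_1,c_2,\dots$ as $u$ goes down to $0$. Since $u\mapsto0$ in $B$, the quotient sees only the last one, which is the endpoint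 $b$. The uncontrolled part of $c_i$, $i\ge1$, lies in $\mathcal I_k$ and is cut off because $u$ is close to $1$ on it.

*Proof.* **Step 1: reduction to finitely many approximate conditions.** Let $\rho\colon F\to B$ be surjective, $C_k=E_k*F$ (separable and semiprojective by Section 2), $\pi_k=\varphi_k*\rho\colon C_k\to B$ (surjective), $\mathcal I_k=\ker\pi_k$. By Proposition 6 it suffices to find $\Theta\colon B\to\prod C_k/\bigoplus C_k$ with $(\pi_k)_*\Theta=c_B$.

Let $B^0=\{b_1,b_2,\dots\}$ be a countable dense $\mathbb Q[i]$-$*$-subalgebra of $B$ and $\mathbb Q[i]=\{\lambda_1,\lambda_2,\dots\}$. For $b\in B^0$ choose representatives $(a_k(b))_k$ of $\alpha(b)$ and $(h_k(b))_k$ of $H(b)$, with $h_k(b)\in C([0,1],B)$.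

**Claim.** Given $l$ and $\varepsilon>0$, let $G=\{b_1,\dots,b_l\}$. For all large $k$ there is a function $\theta\colon G\to C_k$ such that, whenever all elements involved lie in $G$ and $\lambda\in\{\lambda_1,\dots,\lambda_l\}$:

* (i) $\|\theta(b)\|\le\|b\|+\varepsilon$;
* (ii) $\|\theta(b)+\lambda\theta(b')-\theta(b+\lambda b')\|<\varepsilon$;
* (iii) $\|\theta(b)^*-\theta(b^*)\|<\varepsilon$;
* (iv) $\|\theta(b)\theta(b')-\theta(bb')\|<\varepsilon$;
* (v) $\|\pi_k\theta(b)-b\|<\varepsilon$.

The claim suffices. Let $k_0(l)$, increasing in $l$, be thresholds for $\varepsilon=1/l$. For $k\ge\max(1,k_0(1))$ let $l(k)$ be the largest $l\le k$ with $k_0(l)\le k$; then $l(k)\to\infty$. Let $\theta_k$ be the function from the claim on $\{b_1,\dots,b_{l(k)}\}$, with $\varepsilon=1/l(k)$, and $0$ on the rest of $B^0$. For smaller $k$ let $\theta_k=0$. Each relation among elements of $B^0$ is covered for all large $k$. So $b\mapsto[(\theta_k(b))_k]$ is a contractive, $\mathbb Q[i]$-linear, multiplicative, $*$-preserving map on $B^0$. It extends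 to a $*$-homomorphism $\Theta$ on $B$, and (v) gives $(\pi_k)_*\Theta=c_B$.

**Step 2: set-up for the claim.** Let $R=1+\max_{b\in G}\|b\|$ and let $\varepsilon'\in(0,1)$ satisfy $(2R+1)\varepsilon'<\varepsilon$. Since $\alpha$ and $H$ are $*$-homomorphisms with the given endpoints, for all large $k$:

* $a_k$ and $h_k$ satisfy (i)–(iv) on $G$ with $\varepsilon'$ in place of $\varepsilon$ (sup norm for $h_k$);
* $\|\varphi_k(a_k(b))-h_k(b)(0)\|<\varepsilon'$ and $\|h_k(b)(1)-b\|<\varepsilon'$ for $b\in G$.

Fix such a $k$ and write $\pi=\pi_k$. Choose $0=s_0<\dots<s_M=1$ with $\|h_k(b)(s_i)-h_k(b)(s_{i-1})\|<\varepsilon'$ for $b\in G$. Put $c_0(b)=a_k(b)\in E_k\subseteq C_k$, and for $1\le i\le M$ choose $c_i(b)\in C_k$ with $\pi(c_i(b))=h_k(b)(s_i)$. Then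
$$\|\pi c_i(b)-\pi c_{i-1}(b)\|<2\varepsilon'\qquad(1\le i\le M,\ b\in G).\tag{8}$$
For $i=1$ one of the two $\varepsilon'$ comes from $\pi c_0(b)=\varphi_k(a_k(b))$, which is only close to $h_k(b)(0)$.

**Step 3: the formula.** Let $g_i\colon[0,1]\to[0,1]$ $(0\le i\le M)$ be the square root of the piecewise linear hat function with peak at $1-i/M$ and width $1/M$ on each side. Then
$$\sum_ig_i^2=1,\quad g_ig_j=0\ (|i-j|\ge2),\quad g_i(1)=0\ (i\ge1),\quad g_M(0)=1,\quad g_i(0)=0\ (i<M).\tag{9}$$
Let $(u_\nu)$ be an approximate unit of $\mathcal I_k$, quasicentral in $C_k$, with $0\le u_\nu\le1$. With functional calculus in $C_k^+$ define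
$$\theta_\nu(b)=\sum_{i=0}^Mg_i(u_\nu)\,c_i(b)\,g_i(u_\nu)\in C_k.$$
If $M=1$ this is $u_\nu^{1/2}c_0(b)u_\nu^{1/2}+(1-u_\nu)^{1/2}c_1(b)(1-u_\nu)^{1/2}$.

**Step 4: an estimate that ignores the ideal away from $c_0$.** Let $y_1,\dots,y_r\in C_k$ and let $f_1,\dots,f_r\ge0$ be continuous on $[0,1]$ with $\sum f_q^2\le1$. Then
$$\limsup_\nu\Big\|\sum_qf_q(u_\nu)y_qf_q(u_\nu)\Big\|\le\max_qn_q,\qquad n_q=\begin{cases}\|\pi(y_q)\|&\text{if }f_q(1)=0,\\ \|y_q\|&\text{otherwise.}\end{cases}\tag{10}$$
Let $\delta>0$. If $f_q(1)=0$ choose $z_q\in\mathcal I_k$ with $\|y_q-z_q\|\le\|\pi(y_q)\|+\delta$; otherwise put $z_q=0$. Write $\sum f_q(u_\nu)(y_q-z_q)f_q(u_\nu)$ as a row times a diagonal matrix times a column. The row and column have norm at most $\|\sum f_q(u_\nu)^2\|^{1/2}\le1$. So the norm of the sum is at most $\max_q\|y_q-z_q\|\le\max_qn_q+\delta$. It remains to see that $f_q(u_\nu)z_q\to0$ when $f_q(1)=0$. Such an $f_q$ is a uniform limit of polynomials vanishing at $1$, that is, of polynomials $P(t)(1-t)$. For each of these $\|P(u_\nu)\|$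 is bounded and $(1-u_\nu)z_q\to0$, because $z_q\in\mathcal I_k$. Let $\delta\to0$.

**Step 5: norm, linearity, adjoints, compatibility.** Apply (10) with $f_i=g_i$.

* *Norm:* $\|c_0(b)\|=\|a_k(b)\|\le\|b\|+\varepsilon'$ and $\|\pi c_i(b)\|\le\|b\|+\varepsilon'$ for $i\ge1$. So $\limsup_\nu\|\theta_\nu(b)\|\le\|b\|+\varepsilon'<\|b\|+\varepsilon$.
* *Linearity and adjoints:* take $y_i=c_i(b)+\lambda c_i(b')-c_i(b+\lambda b')$, respectively $y_i=c_i(b)^*-c_i(b^*)$. Then $n_0=\|y_0\|\le\varepsilon'$ by the estimates on $a_k$, and $n_i=\|\pi(y_i)\|\le\varepsilon'$ for $i\ge1$ by the estimates on $h_k$.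
* *Compatibility:* $\pi$, extended to unitizations, sends $g_i(u_\nu)$ to $g_i(0)$. So $\pi\theta_\nu(b)=\sum_ig_i(0)^2\pi c_i(b)=\pi c_M(b)=h_k(b)(1)$, which is within $\varepsilon'$ of $b$.

**Step 6: products.** Since $[u_\nu,c]\to0$ for $c\in C_k$, polynomial approximation gives $[f(u_\nu),c]\to0$ for every continuous $f$. Write $g_i$ for $g_i(u_\nu)$; these commute with each other. In
$$\theta_\nu(b)\theta_\nu(b')=\sum_{i,j}g_i\,c_i(b)\,g_jg_i\,c_j(b')\,g_j$$
move the inner $g_j$ to the left past $c_i(b)$ and the inner $g_i$ to the right past $c_j(b')$. In $\theta_\nu(bb')=\sum_{i,j}g_i\,c_i(bb')\,g_ig_j^2$, where we inserted $\sum_jg_j^2=1$, move one factor $g_j$ to the left past $c_i(bb')g_i$. Up to errors tending to $0$ with $\nu$,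
$$\theta_\nu(b)\theta_\nu(b')\approx\sum_{i,j}g_ig_j\,c_i(b)c_j(b')\,g_ig_j,\qquad\theta_\nu(bb')\approx\sum_{i,j}g_ig_j\,c_i(bb')\,g_ig_j.$$
The difference of the right sides is $\sum_{|i-j|\le1}g_ig_j\,y_{ij}\,g_ig_j$ with $y_{ij}=c_i(b)c_j(b')-c_i(bb')$, and $\sum_{i,j}(g_ig_j)^2=1$. The function $g_ig_j$ vanishes at $1$ unless $i=j=0$. So by (10) we need bounds on $\|y_{00}\|$ and on the other $\|\pi(y_{ij})\|$.

First, $\|y_{00}\|<\varepsilon'$ by (iv) for $a_k$. Next, $\|\pi(y_{ii})\|\le\varepsilon'$ for all $i$: for $i\ge1$ this is (iv) for $h_k$, and for $i=0$ it follows from $\|y_{00}\|<\varepsilon'$. Finally $\|\pi c_i(b)\|\le\|b\|+\varepsilon'\le R$, so for $|i-j|\le1$, by (8),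
$$\|\pi(y_{ij})\|\le\|\pi c_i(b)\|\,\|\pi c_j(b')-\pi c_i(b')\|+\|\pi(y_{ii})\|\le 2R\varepsilon'+\varepsilon'=(2R+1)\varepsilon'.$$
So $\limsup_\nu\|\theta_\nu(b)\theta_\nu(b')-\theta_\nu(bb')\|\le(2R+1)\varepsilon'<\varepsilon$.

Only finitely many conditions are involved, so $\theta=\theta_\nu$ with $\nu$ large proves the claim. $\square$

## 8. A K-theoretic criterion, and the proof of Theorem 1

**Theorem 8.** Let $X$ be separable, nuclear, homotopy symmetric and satisfy the UCT. Let $A'=\varinjlim A_k$ with $A_k$ separable semiprojective. Suppose there are a $*$-homomorphism $\varphi\colon A'\to X\otimes\mathbb K$ and a graded group homomorphism $\varsigma\colon K_*(X)\to K_*(A')$ with $\varphi_*\varsigma=\mathrm{id}$ (identifying $K_*(X\otimes\mathbb K)=K_*(X)$). Then $X\otimes\mathbb K$ has a strong shape system.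

*Proof.* Lemma 5 gives $\alpha\colon X\to Q(A'\otimes\mathbb K)$ and $H\colon X\to Q(C([0,1],X\otimes\mathbb K^{\otimes2}))$. Two things separate this from the input of Proposition 7: the domain should be $B=X\otimes\mathbb K$, with endpoint $c_B$, and $\alpha$ should land in the semiprojective building blocks.

**Step 1: pass from $X$ to $B=X\otimes\mathbb K$.** For any $D$, the inclusions $M_r(Q(D))=Q(M_r(D))\subseteq Q(D\otimes\mathbb K)$ are compatible in $r$ and induce $Q(D)\otimes\mathbb K\to Q(D\otimes\mathbb K)$, naturally in $D$. Let $L=A'\otimes\mathbb K\otimes\mathbb K$, let $\kappa\colon\mathbb K^{\otimes3}\to\mathbb K$ be an isomorphism, and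
$$\tilde\varphi=(\mathrm{id}_X\otimes\kappa)(\varphi\otimes\mathrm{id}\otimes\mathrm{id})\colon L\to B.$$
Tensoring $\alpha$ and $H$ with $\mathbb K$, and applying $\mathrm{id}_X\otimes\kappa$ to the homotopy, yields $\tilde\alpha\colon B\to Q(L)$ and $\tilde H\colon B\to Q(C([0,1],B))$ with
$$\mathrm{ev}_0\tilde H=Q(\tilde\varphi)\tilde\alpha,\qquad\mathrm{ev}_1\tilde H=c_B\circ\mu,\qquad\mu(x\otimes k)=x\otimes\kappa(e_{11}\otimes e_{11}\otimes k).$$
As $\kappa$ is implemented by a unitary, $\mu(x\otimes k)=x\otimes SkS^*$ for an isometry $S$ whose range has infinite codimension.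

**Step 2: deform $\mu$ to the identity.** Realize $\mathbb K$ on $L^2[0,1]$ and let $S_cf=c^{-1/2}f(\cdot/c)$, extended by $0$, for $c\in(0,1]$. These are isometries with $S_1=1$. The path is strongly continuous: for continuous $f$ use dominated convergence, then density. The range of $S_{1/2}$ is $L^2[0,1/2]$, of infinite codimension, so $S=US_{1/2}$ for a unitary $U$ (map the range of $S_{1/2}$ by $SS_{1/2}^*$, and the complements onto each other). By Borel functional calculus $U=e^{ih}$ with $h$ self-adjoint, so $U$ is norm-connected to $1$ through the unitaries $e^{ith}$. Along a strongly continuous path of isometries $T$, the maps $k\mapsto TkT^*$ are point-norm continuous: this is clear for rank-one $k$, and in general follows by density and contractivity. Going from $S=US_{1/2}$ to $S_{1/2}$ and then to $S_1=1$, we get a homotopy from $\mu$ to $\mathrm{id}_B$.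

Homotopies into $Q$ concatenate. If $f_k,g_k\in C([0,1],B)$ are bounded with $f_k(1)-g_k(0)\to0$, replace $g_k$ by $g_k+f_k(1)-g_k(0)$, which changes it by a null sequence; then $f_k$ and $g_k$ join to one function on $[0,2]$. This gives $Q(C([0,1],B))\times_{Q(B)}Q(C([0,1],B))\cong Q(C([0,2],B))$. So we may assume
$$\mathrm{ev}_0\tilde H=Q(\tilde\varphi)\tilde\alpha,\qquad\mathrm{ev}_1\tilde H=c_B.\tag{11}$$

**Step 3: move $\tilde\alpha$ into building blocks.** We have $L\cong A'\otimes\mathbb K=\varinjlim L_k$ with $L_k=M_k(A_k)$, separable and semiprojective by Lemma 4. Let $\lambda_{j,k}\colon L_k\to L_j$ and $\lambda_{\infty,k}\colon L_k\to L$ be the canonical maps. Take $B^0=\{b_1,b_2,\dots\}$ and $\mathbb Q[i]=\{\lambda_1,\lambda_2,\dots\}$ as in Section 7, and let $(a_l(b))_l$ represent $\tilde\alpha(b)$. For each $l$ put $G_l=\{b_1,\dots,b_l\}$, and choose $k$ and $a'(b)\in L_k$ $(b\in G_l)$ with $\|\lambda_{\infty,k}(a'(b))-a_l(b)\|<1/l$. Consider the finitely many elements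
$$a'(b),\quad a'(b)+\lambda a'(b')-a'(b+\lambda b'),\quad a'(b)^*-a'(b^*),\quad a'(b)a'(b')-a'(bb')$$
with all arguments in $G_l$ and $\lambda\in\{\lambda_1,\dots,\lambda_l\}$. Since $\lim_j\|\lambda_{j,k}(y)\|=\|\lambda_{\infty,k}(y)\|$, there is $j=:k_l\ge k$ with $\|\lambda_{j,k}(y)\|\le\|\lambda_{\infty,k}(y)\|+1/l$ for each of them. Put $\alpha_l'(b)=\lambda_{k_l,k}(a'(b))$ for $b\in G_l$ and $\alpha'_l(b)=0$ for $b\in B^0\setminus G_l$. Replacing each $\lambda_{\infty,k}(a'(\cdot))$ by $a_l(\cdot)$ costs at most $1/l$ per occurrence, and in the product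
$$\|\lambda_{\infty,k}(a'(b))\lambda_{\infty,k}(a'(b'))-a_l(b)a_l(b')\|\le\tfrac1l\big(\|a_l(b')\|+\tfrac1l\big)+\tfrac1l\|a_l(b)\|.$$
Hence, for fixed $b,b',\lambda$ and large $l$,
$$\|\alpha'_l(b)\|\le\|a_l(b)\|+\tfrac2l,$$
$$\|\alpha'_l(b)+\lambda\alpha'_l(b')-\alpha'_l(b+\lambda b')\|\le\|a_l(b)+\lambda a_l(b')-a_l(b+\lambda b')\|+\tfrac{3+|\lambda|}l,$$
$$\|\alpha'_l(b)^*-\alpha'_l(b^*)\|\le\|a_l(b)^*-a_l(b^*)\|+\tfrac3l,$$
$$\|\alpha'_l(b)\alpha'_l(b')-\alpha'_l(bb')\|\le\|a_l(b)a_l(b')-a_l(bb')\|+\tfrac{\|a_l(b)\|+\|a_l(b')\|+3}l.$$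
The right side of the first line has $\limsup\le\|b\|$ and the others tend to $0$. So $(\alpha'_l)$ defines a $*$-homomorphism $\alpha'\colon B\to\prod L_{k_l}/\bigoplus L_{k_l}$. Since $\|\lambda_{\infty,k_l}\alpha'_l(b)-a_l(b)\|<1/l$ for $b\in G_l$, we have $(\lambda_{\infty,k_l})_*\alpha'=\tilde\alpha$.

**Step 4: apply Proposition 7.** Let $E_l=L_{k_l}$ and $\varphi_l=\tilde\varphi\lambda_{\infty,k_l}$. Then $(\varphi_l)_*\alpha'=Q(\tilde\varphi)\tilde\alpha=\mathrm{ev}_0\tilde H$, and $\mathrm{ev}_1\tilde H=c_B$ by (11). So $B=X\otimes\mathbb K$ has a strong shape system. $\square$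

**Proof of Theorem 1.** Let $X=\Sigma I_n$. It is separable, nuclear, satisfies the UCT, and is homotopy symmetric because it is a suspension (Section 5). Let $A$, $\varphi_0$ and $\varsigma$ be as in (3) and (4), and put $\varsigma=0$ on $K_1(X)=0$. Apply Theorem 8 with $A'=A_k=A$, identity connecting maps, and $\varphi(a)=\varphi_0(a)\otimes e_{11}$. By (4), $\varphi_*\varsigma=\mathrm{id}$. Therefore $\Sigma I_n\otimes\mathbb K$ has a strong shape system. $\blacksquare$

**The form of the system.** In the proof, $L_k=M_k(A)$, and the algebras entering Proposition 6 are $C_l=L_{k_l}*F$. So we have obtained $\Sigma I_n\otimes\mathbb K\cong\varinjlim_i\,(M_{m_i}(A)*F)$ for suitable sizes $m_i$, with the single algebra $A$ of (3).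

## 9. Realizing all of $K_*(X)$: proof of Theorem 2

By Theorem 8 it is enough to build a limit of semiprojective algebras mapping to $X\otimes\mathbb K$ and split on K-theory. The $K_0$-part works as in Section 4, with countably many generators and relations. For the $K_1$-part we use sums of $\Sigma$ and dimension-drop algebras and glue them along maps realizing inclusions of groups. Two further facts are used.

* **(S1)** Finite direct sums of copies of $\Sigma$ and algebras $I_n$ are one-dimensional noncommutative CW complexes, hence semiprojective (Eilers–Loring–Pedersen; Loring for $I_n$).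
* **(S2)** Homotopy lifting theorem (Blackadar, Math. Scand. 118 (2016)). If $E$ is separable semiprojective, $(\varphi_t)_{t\in[0,1]}$ is a point-norm continuous path of $*$-homomorphisms $E\to C/I$, and $\varphi_0$ lifts to $C$, then the path lifts to a path of $*$-homomorphisms $E\to C$ starting at the given lift.

Let $[Y,Z]$ denote homotopy classes of $*$-homomorphisms.

**Lemma 9.** Let $Y$ be separable semiprojective.
(a) $[Y,Z]\to[[Y,Z]]$ is bijective.
(b) If $Z=\overline{\bigcup Z_m}$ with $Z_m$ increasing, every $*$-homomorphism $Y\to Z$ is homotopic to one into some $Z_m$.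

*Proof.* **(a), surjectivity.** Apply semiprojectivity to $C_b([1,\infty),Z)$ and $J_k=\{f:f|_{[k,\infty)}=0\}$; here $\overline{\bigcup J_k}=C_0([1,\infty),Z)$, and the quotient by $J_k$ is $C_b([k,\infty),Z)$. So an asymptotic morphism is represented by a path $(\psi_t)_{t\ge k}$ of $*$-homomorphisms. It is homotopic to the constant $\psi_k$ via $\psi_{k+r(t-k)}$, $r\in[0,1]$.

**(a), injectivity.** Let a homotopy of asymptotic morphisms connect the $*$-homomorphisms $f$ and $f'$. It lifts likewise to $\Psi_t\colon Y\to C([0,1],Z)$, $t\ge k$, with $\mathrm{ev}_0\Psi_t-f\to0$ and $\mathrm{ev}_1\Psi_t-f'\to0$ pointwise. For each $t$, $\Psi_t$ is a homotopy from $\mathrm{ev}_0\Psi_t$ to $\mathrm{ev}_1\Psi_t$. So it remains to join $f$ to $\mathrm{ev}_0\Psi_t$ for all large $t$, and similarly at the other end. Let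
$$\mathfrak B=C_b([k,\infty),C([0,1],Z)),\qquad J_q=\{g:g(t)=0\text{ for }t\ge q,\ g(t)\in C_0((0,1),Z)\ \forall t\},$$
and $J=\overline{\bigcup J_q}$. Using cutoff functions in $t$, $J=I_1\cap I_2$ with $I_1=C_0([k,\infty),C([0,1],Z))$ and $I_2$ the functions whose values vanish at both endpoints of $[0,1]$. So $\mathfrak B/J$ is the pullback of $\mathfrak B/I_1$ and $\mathfrak B/I_2$ over $\mathfrak B/(I_1+I_2)$. Evaluation at the endpoints, which is onto by linear interpolation, gives
$$\mathfrak B/I_2=C_b([k,\infty),Z)^2,\qquad\mathfrak B/(I_1+I_2)=\big(C_b([k,\infty),Z)/C_0([k,\infty),Z)\big)^2.$$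
In $\mathfrak B/I_1$ take the function that is constantly $f(y)$; in $\mathfrak B/I_2$ take the pair $(f(y),\mathrm{ev}_0\Psi_t(y))$. They agree over $\mathfrak B/(I_1+I_2)$, because $\mathrm{ev}_0\Psi_t(y)-f(y)\to0$. This defines a $*$-homomorphism $Y\to\mathfrak B/J$. Lift it to $\mathfrak B/J_q$. Elements of $J_q$ vanish for $t\ge q$, so evaluation at any $t\ge q$ gives a map $Y\to C([0,1],Z)$. Since $J_q\subseteq I_2$, its endpoints are $f$ and $\mathrm{ev}_0\Psi_t$.

**(b)** Let $\mathcal T=\{f\in C([1,\infty],Z):f(t)\in Z_m\text{ for }t\le m,\ m\in\mathbb N\}$ and $J_k=\{f\in\mathcal T:f|_{[k,\infty]}=0\}$. Cutoff functions show $\overline{\bigcup J_k}=\{f\in\mathcal T:f(\infty)=0\}$. Evaluation at $\infty$ maps $\mathcal T$ onto $Z$: given $z_m\in Z_m$ with $z_m\to z$, put $f(m)=z_m$ and interpolate linearly. So $\mathcal T/\overline{\bigcup J_k}=Z$. A given $Y\to Z$ lifts to $\mathcal T/J_k$ for some $k$. Evaluating at $t\in[k,\infty]$ gives a path from a map into $Z_k$ (at $t=k$) to the given map (at $t=\infty$). $\square$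

**Lemma 10.** $I_n$ is homotopy symmetric. Homotopy symmetry passes to finite direct sums and to $M_m(\cdot)$.

*Proof.* We show that $n\cdot\mathrm{id}$ is null-homotopic, so that $(n-1)\,\mathrm{id}$ is an inverse of $\mathrm{id}$. We have $I_n\otimes M_n=\{f\colon[0,1]\to M_n\otimes M_n:f(0)=0,\ f(1)\in1\otimes M_n\}$, and $n\cdot\mathrm{id}$ is $f\mapsto f(t)\otimes1$. Let $W_r$ be a path of unitaries in $M_n\otimes M_n$ from $1$ to the flip. The maps $f\mapsto W_r(f(t)\otimes1)W_r^*$ take values in $I_n\otimes M_n$, because $f(1)$ is scalar. They end at $f\mapsto1\otimes f(t)$. This is null-homotopic via $f\mapsto1\otimes f(rt)$, $r\in[0,1]$: at $t=1$ the value $1\otimes f(r)$ is allowed, at $t=0$ it is $0$, and for $r=0$ the map is $0$. For direct sums take the direct sum of the inverses and of the null-homotopies. For $M_m(X)$ tensor the inverse and the null-homotopy with $\mathrm{id}_{M_m}$. $\square$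

**Proof of Theorem 2.** Let $Z=X\otimes\mathbb K$.

**Step 1: the $K_0$-part.** Let $x_1,x_2,\dots$ generate $K_0(X)$. Write $x_i=[p_i^\sharp]-[p_{0,i}]$ with $p_i^\sharp\in M_{N_i}(X^+)$ and $s(p_i^\sharp)=p_{0,i}$ scalar. Let $\rho_1,\rho_2,\dots$ generate the kernel of $\mathbb Z^{(\infty)}\to K_0(X)$, $e_i\mapsto x_i$. For $\rho_j=\sum a_ie_i$ put $P_\pm=\bigoplus_{\pm a_i>0}p_i\otimes1_{|a_i|}$ and let $P_{0,\pm}$ be the scalar version. The relation $\sum a_ix_i=0$ says $[P_+]-[P_{0,+}]=[P_-]-[P_{0,-}]$ at $p^\sharp$. So for some $l_j$ the expressions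
$$L_j=P_+\oplus P_{0,-}\oplus1_{l_j},\qquad R_j=P_-\oplus P_{0,+}\oplus1_{l_j},$$
which have the same matrix size, are Murray–von Neumann equivalent over $X^+$ when evaluated at $p^\sharp$, via some $v_j^\sharp$. Put $v_{0,j}=s(v_j^\sharp)$. Let $A_k$ be the algebra of Section 4 with relations $j\le k$ and projections $p_i$, $i\le i_k$, where $i_k\uparrow\infty$ and $\rho_1,\dots,\rho_k$ involve only these $p_i$. The $A_k$ are semiprojective by Lemma 3. By (2) there are canonical maps $A_k\to A_{k+1}$ and compatible maps $A_k\to X\cong X\otimes e_{11}\subseteq Z$. Let $A_\infty=\varinjlim A_k$ and $\varphi^0\colon A_\infty\to Z$ be the induced map. The $v_j$ show that $x_i\mapsto[p_i]-[p_{0,i}]$ respects all $\rho_j$. So it defines $\varsigma_0\colon K_0(X)\to K_0(A_\infty)$, and $\varphi^0_*\varsigma_0=\mathrm{id}$.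

**Step 2: blocks for $K_1$, and maps between them.** Let $G^1\subseteq G^2\subseteq\cdots$ be finitely generated subgroups with union $K_1(X)$. We construct inductively separable, nuclear, UCT, semiprojective, homotopy symmetric $Y_k$ with $K_0(Y_k)=0$ and $K_1(Y_k)\cong G^k$, and $f_k\colon Y_k\to Z$ inducing the inclusion $G^k\subseteq K_1(X)$.

Let $Y_1$ be a finite direct sum of copies of $\Sigma$ and algebras $I_n$ with $K_1(Y_1)\cong G^1$. This exists as $K_*(\Sigma)=(0,\mathbb Z)$ and $K_*(I_n)=(0,\mathbb Z_n)$. It is semiprojective by (S1), and homotopy symmetric by Lemma 10 and Section 5. By (5) the inclusion $G^1\subseteq K_1(X)$ is induced by an element of $E(Y_1,X)$. By (E1) this is represented by an asymptotic morphism $Y_1\to Z$, and by Lemma 9(a) by a $*$-homomorphism $f_1$.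

Given $Y_k,f_k$, let $Y^\circ$ be such a direct sum with $K_1(Y^\circ)\cong G^{k+1}$. By (5), (E1) and Lemma 9(a), the inclusion $G^k\subseteq G^{k+1}$ is induced by a $*$-homomorphism $Y_k\to Y^\circ\otimes\mathbb K$. By Lemma 9(b) it is homotopic to some $e\colon Y_k\to M_m(Y^\circ)=:Y_{k+1}$. This $Y_{k+1}$ is semiprojective by Lemma 4 and homotopy symmetric by Lemma 10.

Now we choose $f_{k+1}$ so that $f_{k+1}e\simeq f_k$. Choose $h'\in E(Y_{k+1},X)$ inducing $G^{k+1}\subseteq K_1(X)$. Then $h'[e]-[f_k]\in E(Y_k,X)$ induces $0$ on $K_*$, so by (5) and $K_0(Y_k)=0$ it lies in $\mathrm{Ext}(G^k,K_0(X))$. The map $e^*\colon\mathrm{Ext}(G^{k+1},K_0(X))\to\mathrm{Ext}(G^k,K_0(X))$ is surjective, as $G^k\to G^{k+1}$ is injective and $\mathrm{Ext}^2_{\mathbb Z}=0$. By naturality of (5) we can subtract from $h'$ an element of $\mathrm{Ext}(G^{k+1},K_0(X))$ to obtain $h$ with the same effect on $K_*$ and $h[e]=[f_k]$. By (E1) and Lemma 9(a), $h$ is represented by a $*$-homomorphism $f_{k+1}\colon Y_{k+1}\to Z$. The $*$-homomorphisms $f_{k+1}e$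 and $f_k$ have the same class in $E(Y_k,X)$, so by injectivity in (E1) and in Lemma 9(a) they are homotopic as $*$-homomorphisms.

**Step 3: make the triangles commute exactly.** Fix a surjection $\rho\colon F\to Z$, and let $E_k=Y_k*F$, $\varphi_k=f_k*\rho\colon E_k\to Z$. The $E_k$ are separable and semiprojective. We want $\epsilon_k\colon E_k\to E_{k+1}$ with $\varphi_{k+1}\epsilon_k=\varphi_k$. Let $\mu\colon E_k\to E_{k+1}$ be $e$ on $Y_k$ and $0$ on $F$. As $f_{k+1}e\simeq f_k$ and $\mathrm{id}_F\simeq0$,
$$\varphi_{k+1}\mu=(f_{k+1}e)*0\ \simeq\ f_k*\rho=\varphi_k .$$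
The map $\varphi_{k+1}$ is surjective, so $Z=E_{k+1}/\ker\varphi_{k+1}$, and the start $\varphi_{k+1}\mu$ of the path lifts, namely to $\mu$. By (S2) the path lifts; its endpoint is the desired $\epsilon_k$. Here (S2) applies because the path consists of maps out of the semiprojective algebra $E_k$.

**Step 4: the K-theory of the limit.** The inclusion $Y_k\to E_k$ is a homotopy equivalence with inverse $\mathrm{id}*0$: one composition is $\mathrm{id}_{Y_k}$, the other is homotopic to $\mathrm{id}_{E_k}$ since $\mathrm{id}_F\simeq0$. So $(\varphi_k)_*\colon K_1(E_k)\to K_1(X)$ is injective with image $G^k$. With $E_\infty=\varinjlim(E_k,\epsilon_k)$, the induced $\varphi^1\colon E_\infty\to Z$ therefore gives an isomorphism $K_1(E_\infty)\to K_1(X)$. Let $\varsigma_1$ be its inverse.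

**Step 5: apply the criterion.** Let $A'=\varinjlim(A_k*E_k)$, a limit of separable semiprojective algebras, and let $\varphi\colon A'\to Z$ be induced by $\varphi^0$ and $\varphi^1$. Composing $\varsigma_0$ and $\varsigma_1$ with the maps induced by $A_\infty\to A'$ and $E_\infty\to A'$ gives a graded $\varsigma\colon K_*(X)\to K_*(A')$ with $\varphi_*\varsigma=\mathrm{id}$. By Theorem 8, $X\otimes\mathbb K$ has a strong shape system.

Finally, let $D$ be separable, nuclear and satisfy the UCT. Then $X=\Sigma D$ is separable, nuclear, satisfies the UCT, and is homotopy symmetric as a suspension. So $\Sigma D\otimes\mathbb K$ has a strong shape system. $\blacksquare$
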